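# A Lipschitz-free space that is not Plichko

## 1. Lipschitz-free spaces, Plichko spaces, projectional skeletons

All Banach spaces are real. Metric spaces whose free space we form are complete and carry a distinguished point, written $0$.

**Definition (Lipschitz-free space).** Let $M$ be a complete metric space with distinguished point $0$. Let
$$\mathrm{Lip}_0(M)=\{f\colon M\to\mathbb R:\ f\text{ Lipschitz},\ f(0)=0\},$$
normed by the Lipschitz constant. For $x\in M$ let $\delta(x)\in\mathrm{Lip}_0(M)^*$ be evaluation, $\langle f,\delta(x)\rangle=f(x)$. The Lipschitz-free space of $M$ is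
$$\mathcal F(M)=\overline{\mathrm{span}}\{\delta(x):x\in M\}\subset\mathrm{Lip}_0(M)^*.$$

So for $\mu\in\mathcal F(M)$ we have $\|\mu\|=\sup\{|\langle g,\mu\rangle|: g\in\mathrm{Lip}_0(M)\ \text{is }1\text{-Lipschitz}\}$, and every $f\in\mathrm{Lip}_0(M)$ acts on $\mathcal F(M)$ as a functional of norm at most $\|f\|$. Note $\delta(0)=0$.

*Example.* Let $M=I\cup\{0\}$ with $d(i,0)=1$ and $d(i,j)=2$ for distinct $i,j\in I$. A function vanishing at $0$ is $1$-Lipschitz exactly when $|f(i)|\le1$ for all $i\in I$. Hence $\big\|\sum c_i\delta(i)\big\|=\sum|c_i|$, and $\mathcal F(M)=\ell_1(I)$.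

*Example.* Let $M=\mathbb N_0=\{0,1,2,\dots\}$ with the usual distance. A function is $1$-Lipschitz exactly when its increments $f(k)-f(k-1)$ lie in $[-1,1]$, and the increments can be prescribed freely. Hence $\big\|\sum c_k(\delta(k)-\delta(k-1))\big\|=\sum|c_k|$, so $\mathcal F(\mathbb N_0)=\ell_1$.

We use two standard facts.

First, $\delta\colon M\to\mathcal F(M)$ is an isometric embedding. Indeed $|f(x)-f(y)|\le d(x,y)$ for $1$-Lipschitz $f$, and equality holds for $f=d(\cdot,y)-d(0,y)$.

Second, if $R\colon M\to N$ is Lipschitz and $R(0)=0$, there is a linear operator $\mathcal F(M)\to\mathcal F(N)$ sending $\delta(x)$ to $\delta(Rx)$, of norm at most the Lipschitz constant of $R$. It is the restriction of the adjoint of the map $f\mapsto f\circ R$ from $\mathrm{Lip}_0(N)$ to $\mathrm{Lip}_0(M)$.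

**Definition (norming subspace).** A linear subspace $D\subset X^*$ is $r$-norming ($r\ge1$) if $\|x\|\le r\sup\{|f(x)|:f\in D,\ \|f\|\le1\}$ for all $x\in X$.

*Example.* In $c_0(I)^*=\ell_1(I)$ the finitely supported vectors form a $1$-norming subspace, because $\|x\|=\sup_i|x_i|$ is already computed by the coordinate functionals.

**Definition (Plichko space).** A Banach space $X$ is $r$-Plichko ($r\ge1$) if there are a linearly dense set $\Delta\subset X$ and an $r$-norming linear subspace $D\subset X^*$ such that for every $f\in D$ the set $\{e\in\Delta: f(e)\ne0\}$ is countable. $X$ is Plichko if it is $r$-Plichko for some $r\ge1$.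

*Example.* Every separable space is $1$-Plichko: take $\Delta$ countable and dense, and $D=X^*$. The space $c_0(I)$ is $1$-Plichko for every set $I$: take $\Delta=\{e_i:i\in I\}$ and $D$ as in the previous example.

**Definition (projectional skeleton).** A projectional skeleton on $X$ is a family $\{P_s\}_{s\in\Gamma}$ of bounded linear projections on $X$, indexed by a directed partially ordered set $\Gamma$, such that

1. (i) $P_sX$ is separable for every $s$;
2. (ii) $P_sP_t=P_tP_s=P_s$ whenever $s\le t$;
3. (iii) for every increasing sequence $(s_n)$ in $\Gamma$, $s=\sup_ns_n$ exists and $P_sX=\overline{\bigcup_nP_{s_n}X}$;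
4. (iv) $X=\bigcup_{s\in\Gamma}P_sX$.

It is an $r$-projectional skeleton if $\|P_s\|\le r$ for all $s$, and it is commutative if $P_sP_t=P_tP_s$ for all $s,t\in\Gamma$.

*Example.* On $c_0(I)$, for countable $A\subset I$, let $P_Ax=x\cdot1_A$, and order the sets $A$ by inclusion. Then (i) and (ii) are clear. For (iii), the supremum of $A_1\subset A_2\subset\cdots$ is $A=\bigcup_kA_k$. Finitely supported vectors with support in $A$ are dense in $P_Ac_0(I)$, and each has support in some $A_k$. For (iv), every vector in $c_0(I)$ has countable support. The skeleton is commutative and $1$-projectional.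

A theorem of Kubiś links the last two notions: *$X$ is $r$-Plichko if and only if $X$ admits a commutative $r$-projectional skeleton.*

## 2. Stationary subsets of $\omega_2$

An ordinal is identified with the set of smaller ordinals. We use that $\omega_2$ is regular: the supremum of at most $\omega_1$ ordinals below $\omega_2$ is below $\omega_2$. Every $\xi<\omega_2$ has cardinality at most $\omega_1$. The cofinality $\operatorname{cf}\xi$ of a limit ordinal $\xi$ is the least size of an unbounded subset of $\xi$.

**Definition (club, stationary).** A set $C\subset\omega_2$ is a club if it is unbounded in $\omega_2$ and contains the supremum of each of its nonempty subsets that is bounded in $\omega_2$. A set $S\subset\omega_2$ is stationary if it meets every club.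

*Example.* The limit ordinals in $(0,\omega_2)$ form a club. The set
$$E=\{\xi<\omega_2:\operatorname{cf}\xi=\omega_1\}$$
is stationary. Given a club $C$, choose recursively a strictly increasing family $(c_\theta)_{\theta<\omega_1}$ in $C$. Its supremum is below $\omega_2$, lies in $C$, and has cofinality $\omega_1$. $E$ is not a club, since the supremum of a strictly increasing sequence in $E$ has cofinality $\omega$.

The intersection of two clubs is a club, so a stationary set intersected with a club is stationary. Tails $(\eta,\omega_2)$ are clubs, so stationary sets are unbounded. We recall two textbook facts.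

* **Fodor's lemma.** If $S\subset\omega_2$ is stationary and $h\colon S\to\omega_2$ satisfies $h(\xi)<\xi$ for all $\xi\in S$, then $h$ is constant on a stationary subset of $S$.
* The union of $\omega_1$ nonstationary subsets of $\omega_2$ is nonstationary. So if a stationary set is split into at most $\omega_1$ pieces, one piece is stationary.

**Lemma A.** Given finitely many maps $h$, each from finite tuples of some fixed length of ordinals below $\omega_2$ to $\omega_2$ (length $0$ meaning a constant), the limit ordinals $\lambda<\omega_2$ closed under all of them form a club. Here "closed" means that $h$ takes values below $\lambda$ on tuples from $\lambda$.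

*Proof.* If $\lambda$ is a supremum of closed limit ordinals and is not one of them itself, then it is a limit ordinal, and a finite tuple from $\lambda$ lies below one of these ordinals, so $h$ of it is below $\lambda$. For unboundedness start with any $\theta_0<\omega_2$. Given $\theta_j$, there are at most $\omega_1$ finite tuples from $\theta_j$, so by regularity some $\theta_{j+1}\in(\theta_j,\omega_2)$ exceeds all values of the maps on them. Then $\lambda=\sup_j\theta_j<\omega_2$ is a limit ordinal closed under the maps. $\square$

**Notation.** $[\Lambda]^k$ is the set of strictly increasing $k$-tuples from a set $\Lambda$ of ordinals; $[\Lambda]^0=\{\emptyset\}$. Tuples $\alpha,\beta\in[\omega_2]^n$ are **interlaced** if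
$$\alpha_1<\beta_1<\alpha_2<\beta_2<\dots<\alpha_n<\beta_n.$$
For example $(0,5)$ and $(3,\omega)$ are interlaced; $(0,1)$ and $(2,3)$ are not.

## 3. Must a free space be Plichko? Spaces with bounded, separated distances

We can now pose the problem. It comes from Antonio J. Guirao, Vicente Montesinos, Andrés Quilis, "On projectional skeletons and the Plichko property in Lipschitz-free Banach spaces", arXiv:2305.08543 (2023):

> *Is there a complete pointed metric space $M$ whose Lipschitz-free space $\mathcal F(M)$ is not Plichko?*

The answer is yes, in ZFC. Before the example, here is a class of metric spaces for which the obvious attempt at a positive answer succeeds.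

**Lemma B (cut-off).** Let $N$ be a complete pointed metric space with $a\le d(p,q)\le b$ for all distinct $p,q\in N$, where $0<a\le b$. Then $\mathcal F(N)$ is $\frac ba$-Plichko.

*Proof.* Put $\Delta=\{\delta(p):p\in N\setminus\{0\}\}$. Let $D$ be the linear space of finitely supported functions on $N$ vanishing at $0$. Such a function is bounded by some $K$, hence is $2K/a$-Lipschitz, so $D\subset\mathrm{Lip}_0(N)$. We regard $D$ as a subspace of $\mathcal F(N)^*$. Each $f\in D$ is nonzero at only finitely many elements of $\Delta$, and $\Delta$ is linearly dense. It remains to see that $D$ is $\frac ba$-norming.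

Let $\mu=\sum_{p\in F}c_p\delta(p)$ with $F\subset N\setminus\{0\}$ finite, let $g\in\mathrm{Lip}_0(N)$ be $1$-Lipschitz, and put $f=g\cdot1_F\in D$. If $p,q\in F$, then $|f(p)-f(q)|\le d(p,q)$. If $p\in F$ and $q\notin F$, then
$$|f(p)-f(q)|=|g(p)-g(0)|\le d(p,0)\le b\le\tfrac ba\,d(p,q).$$
If $p,q\notin F$, the difference is $0$. So $\|f\|\le\frac ba$, and $\langle f,\mu\rangle=\langle g,\mu\rangle$. Taking the supremum over $g$,
$$\|\mu\|\le\tfrac ba\,\sup\{|\langle h,\mu\rangle|:h\in D,\ \|h\|\le1\}.$$
Both sides are continuous in $\mu$, so this holds on all of $\mathcal F(N)$. $\square$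

When distances are unbounded, cutting $g$ off abruptly is too expensive: if $p$ is at distance $n$ from $0$ and at distance $1$ from some other point, then $d(\cdot,0)\cdot1_{\{p\}}$ has Lipschitz constant at least $n$. This by itself proves nothing. In $\mathbb N_0$ the same thing happens, yet a slower cut-off repairs it: if $F\subset\{0,\dots,N\}$ and $g$ is $1$-Lipschitz with $g(0)=0$, keep $g$ on $\{0,\dots,N\}$ and let $f(N+j)=\operatorname{sign}(g(N))\max(|g(N)|-j,0)$, which is finitely supported and $1$-Lipschitz. For a negative result we must exclude every pair $(\Delta,D)$ and every $r$. So we need a consequence of the Plichko property that mentions none of them except $r$.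

## 4. Staircases over $\omega_2$ and the price of the triangle inequality

Here is the space. Let
$$M=\{f\colon\omega_2\to\mathbb N_0:\ f\text{ non-increasing}\},\qquad d(f,g)=\sup_{\gamma<\omega_2}|f(\gamma)-g(\gamma)|,$$
with the zero function as distinguished point. Each $f\in M$ is bounded by $f(0)$, so $d$ is finite. It is integer-valued, so Cauchy sequences are eventually constant and $M$ is complete.

**Theorem 1.** $\mathcal F(M)$ is not Plichko.

The points of $M$ that matter are the staircases with $n$ unit steps. For $\alpha\in[\omega_2]^n$ let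
$$e_\alpha=\sum_{i=1}^n1_{[0,\alpha_i)}\in M,\qquad\text{so}\qquad e_\alpha(\gamma)=|\{i:\alpha_i>\gamma\}|.$$
For $n=2$ and $\alpha=(3,\omega)$, the function is $2$ on $[0,3)$, $1$ on $[3,\omega)$ and $0$ from $\omega$ on.

*Interlaced staircases are close.* Let $\alpha,\beta$ be interlaced. If $\alpha_i>\gamma$ then $\beta_i>\gamma$, so $e_\alpha\le e_\beta$. If $i<n$ and $\beta_i>\gamma$, then $\alpha_{i+1}>\gamma$, so $e_\alpha(\gamma)\ge e_\beta(\gamma)-1$. Hence $d(e_\alpha,e_\beta)\le1$.

*Separated staircases are far.* Let $\alpha_n<\beta_1$. At $\gamma=\alpha_n$ no $\alpha_i$ exceeds $\gamma$ and all $\beta_i$ do, so $e_\alpha(\gamma)=0$, $e_\beta(\gamma)=n$, and $d(e_\alpha,e_\beta)\ge n$.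

How far apart can separated tuples be forced to be, if interlaced ones are at distance at most $\lambda$? For a map $x$ from $[\omega_2]^n$ into an arbitrary metric space, the triangle inequality gives a bound of $n\lambda$. Put $\xi_i=\omega\cdot i$ for $1\le i\le 2n$ and
$$\tau^j=(\xi_{1+j}+(n-j),\ \dots,\ \xi_{n+j}+(n-j)),\qquad 0\le j\le n.$$
Then $\tau^j,\tau^{j+1}$ are interlaced: $\tau^{j}_i=\xi_{i+j}+(n-j)<\xi_{i+j+1}+(n-j-1)=\tau^{j+1}_i$, and $\tau^{j+1}_i=\xi_{i+j+1}+(n-j-1)<\xi_{i+j+1}+(n-j)=\tau^j_{i+1}$ for $i<n$. Also $\tau^0_n=\omega\cdot n+n<\omega\cdot(n+1)=\tau^n_1$. So there is a separated pair with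
$$d(x(\tau^0),x(\tau^n))\le n\lambda.\tag{1}$$
The staircases show that metric information gives nothing better: for them $\lambda=1$ and every separated pair is at distance at least $n$. If, however, a Plichko space always contains a separated pair whose distance is bounded by a multiple of $\lambda$ that does not depend on $n$, then $\mathcal F(M)$ cannot be Plichko. The next theorem says exactly this, and more.

**Theorem 2.** Let $X$ be $r$-Plichko, $n\ge1$, $\lambda>0$, and let $x\colon[\omega_2]^n\to X$ satisfy $\|x(\alpha)-x(\beta)\|\le\lambda$ whenever $\alpha_1<\beta_1<\alpha_2<\beta_2<\dots<\alpha_n<\beta_n$. Then for every $\varepsilon>0$ there is $v\in X$ such that for every $\eta<\omega_2$ there is $\beta\in[\omega_2]^n$ with $\beta_1>\eta$ and $\|x(\beta)-v\|\le r\lambda+\varepsilon$.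

For $n=1$ there is nothing to do: any $\alpha<\beta$ are interlaced, so $v=x(0)$ satisfies $\|x(\beta)-v\|\le\lambda$ for all $\beta>0$. The content is that for larger $n$ the constant does not grow.

**Consequence.** Under the hypotheses of Theorem 2, for every $\varepsilon>0$ there are $\alpha,\beta\in[\omega_2]^n$ with
$$\alpha_n<\beta_1\qquad\text{and}\qquad\|x(\alpha)-x(\beta)\|\le2r\lambda+2\varepsilon.\tag{2}$$
Take $v$ from the theorem, apply its conclusion with $\eta=0$ to get $\alpha$, then with $\eta=\alpha_n$ to get $\beta$.

**Proof of Theorem 1 from Theorem 2.** Suppose $\mathcal F(M)$ is $r$-Plichko. Take an integer $n>2r$ and apply (2) to $x(\alpha)=\delta(e_\alpha)$ with $\lambda=1$; this is allowed because $\delta$ is isometric and interlaced staircases are at distance at most $1$. For every $\varepsilon>0$ we get a separated pair with $n\le d(e_\alpha,e_\beta)=\|\delta(e_\alpha)-\delta(e_\beta)\|\le2r+2\varepsilon$. Hence $n\le2r$, a contradiction. So $\mathcal F(M)$ is not $r$-Plichko for any $r$. $\blacksquare$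

It remains to prove Theorem 2, which takes the next three sections.

## 5. Good subsets of $\Delta$ and their projections

Fix an $r$-Plichko space $X$ with witnesses $\Delta$ and $D$. For $f\in D$ write $\operatorname{supp}f=\{e\in\Delta:f(e)\ne0\}$, a countable set. For $A\subset\Delta$ write $X_A=\overline{\mathrm{span}}\,A$. Every element of $X$ lies in $X_C$ for some countable $C\subset\Delta$, since it is the limit of a sequence of finite combinations from $\Delta$.

We would like to delete coordinates: keep the elements of $A$ and send the rest of $\Delta$ to $0$. This is not always a bounded operation, so we give a name to the sets for which it is.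

**Definition (good set).** $A\subset\Delta$ is good if there is a linear operator $P_A\colon X\to X$ with $\|P_A\|\le r$, $P_Ae=e$ for $e\in A$, and $P_Ae=0$ for $e\in\Delta\setminus A$.

Since $\Delta$ is linearly dense, $P_A$ is unique. It maps $X$ into $X_A$ and is the identity on $X_A$, so it is a projection onto $X_A$. *Example:* in $c_0(I)$ with $\Delta=\{e_i\}$ and $r=1$, every subset of $\Delta$ is good.

**Lemma C.**
(a) Every $C\subset\Delta$ is contained in a good set $A$ with $|A|\le\max(|C|,\omega)$.
(b) The union of a nonempty chain of good sets is good.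
(c) If $A,A',B$ are good and $A\cap B=A'\cap B$, then $P_BP_A=P_BP_{A'}$.

*Proof of (a).* The purpose is to close $C$ off so that enough functionals of $D$ live entirely on $A$. Let $A_0=C$. Given $A_k$, for each $x$ in the rational span of $A_k$ choose a countable set $F_x\subset D$ of functionals of norm at most $1$ with $\|x\|\le r\sup_{f\in F_x}|f(x)|$; this is possible since $D$ is $r$-norming. Let $D_k$ be the union of these $F_x$ and
$$A_{k+1}=A_k\cup\bigcup_{f\in D_k}\operatorname{supp}f.$$
Put $A=\bigcup_kA_k$ and $D_0=\bigcup_kD_k$. At each stage we add at most $\max(|A_k|,\omega)$ countable sets, so $|A|\le\max(|C|,\omega)$. By construction $\operatorname{supp}f\subset A$ for every $f\in D_0$.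

The inequality $\|x\|\le r\sup_{f\in D_0}|f(x)|$ holds on the rational span of $A$, which is the union of the rational spans of the $A_k$. Both sides are continuous in $x$ (the functionals have norm at most $1$), so it holds on $\mathrm{span}\,A$. Let $x\in\mathrm{span}\,A$ and $z\in\mathrm{span}(\Delta\setminus A)$. Every $f\in D_0$ vanishes on $z$, so
$$\|x\|\le r\sup_{f\in D_0}|f(x)|=r\sup_{f\in D_0}|f(x+z)|\le r\|x+z\|.$$
Taking $z=-x$ for $x$ in both spans gives $\mathrm{span}\,A\cap\mathrm{span}(\Delta\setminus A)=\{0\}$. Hence $x+z\mapsto x$ is a well-defined linear map on the dense subspace $\mathrm{span}\,\Delta$, of norm at most $r$. Its continuous extension is $P_A$.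

*Proof of (b).* Let $A=\bigcup_iA_i$. For $x=\sum_{e\in F}c_ee$ with $F\subset\Delta$ finite, $P_{A_i}x=\sum_{e\in F\cap A_i}c_ee$. Since the $A_i$ form a chain, $F\cap A\subset A_i$ for some $i$ and for all larger members of the chain, and from then on $P_{A_i}x=\sum_{e\in F\cap A}c_ee$. This eventual value depends only on $x$, because each $P_{A_i}x$ does. It is linear in $x$, has norm at most $r\|x\|$, equals $e$ for $x=e\in A$, and equals $0$ for $x=e\in\Delta\setminus A$. Extend it to $X$.

*Proof of (c).* For $e\in\Delta$, $P_BP_Ae$ equals $e$ if $e\in A\cap B$ and $0$ otherwise. The same holds for $A'$, with the same intersection. Linear density finishes the proof. $\square$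

The formula in (c) is symmetric in $A$ and $B$, so the projections of any two good sets commute, nested or not. That is the feature which will carry the proof.

## 6. Pressing down, and the part of $x(\zeta)$ it does not control

Let $x$, $n$, $\lambda$, $\varepsilon$ be as in Theorem 2 and put $\varepsilon'=\varepsilon/(nr)$.

**Step 1: a continuous chain of good sets.** The purpose is to cut the part of $X$ that contains the values of $x$ into $\omega_2$ layers of density at most $\omega_1$. Let $A_0=\emptyset$ (good, with $P_\emptyset=0$). Given $A_\xi$ with $|A_\xi|\le\omega_1$, there are at most $\omega_1$ tuples $\alpha\in[\xi+1]^n$, and each $x(\alpha)$ lies in the closed span of countably many elements of $\Delta$. By Lemma C(a) there is a good set $A_{\xi+1}\supset A_\xi$ with $|A_{\xi+1}|\le\omega_1$ and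
$$x(\alpha)\in X_{A_{\xi+1}}\quad\text{for all }\alpha\in[\xi+1]^n.$$
For limit $\xi$ let $A_\xi=\bigcup_{\zeta<\xi}A_\zeta$; it is good by Lemma C(b) and has size at most $\omega_1$. Write $X_\xi=X_{A_\xi}$ and $P_\xi=P_{A_\xi}$. Then:

* $\operatorname{dens}X_\xi\le\omega_1$, since the rational span of $A_\xi$ is dense in $X_\xi$;
* if $\xi\in E$, then $X_\xi=\bigcup_{\zeta<\xi}X_\zeta$. Indeed, an element of $X_\xi$ is in the closed span of countably many elements of $A_\xi$. Each of them lies in some $A_\zeta$ with $\zeta<\xi$, and since $\operatorname{cf}\xi=\omega_1$, countably many such $\zeta$ have an upper bound below $\xi$.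

**Step 2: pressing down one coordinate at a time.** The purpose is to replace $x(\alpha)$ by vectors that depend on fewer and fewer coordinates, until one vector $v$ is left. By downward recursion on $k=n,n-1,\dots,0$ we define maps $v_k\colon[\omega_2]^k\to\bigcup_{\xi<\omega_2}X_\xi$ and, for $k<n$ and $\sigma\in[\omega_2]^k$, stationary sets $S(\sigma)\subset E\cap(\max\sigma,\omega_2)$ (just $S(\emptyset)\subset E$ if $k=0$) such that $v_n=x$ and
$$\|P_\xi v_{k+1}(\sigma^\frown\xi)-v_k(\sigma)\|\le\varepsilon'\qquad(k<n,\ \sigma\in[\omega_2]^k,\ \xi\in S(\sigma)).\tag{3}$$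
Here $\sigma^\frown\xi$ is $\sigma$ with $\xi$ appended. By Step 1, $v_n=x$ takes its values in $\bigcup_\xi X_\xi$.

Let $v_{k+1}$ be given and fix $\sigma\in[\omega_2]^k$. For $\xi\in E$ with $\xi>\max\sigma$, the vector $P_\xi v_{k+1}(\sigma^\frown\xi)$ lies in $X_\xi$, hence in $X_{\eta(\xi)}$ for some $\eta(\xi)<\xi$. By Fodor's lemma, $\eta(\xi)$ has a constant value $\eta$ on a stationary set $S_0\subset E\cap(\max\sigma,\omega_2)$. Let $W$ be dense in $X_\eta$ with $|W|\le\omega_1$. For each $\xi\in S_0$ choose $w\in W$ within $\varepsilon'$ of $P_\xi v_{k+1}(\sigma^\frown\xi)$, and sort the $\xi$ by the chosen $w$. This splits $S_0$ into at most $\omega_1$ pieces, so some piece $S(\sigma)$, belonging to a point $w$, is stationary. Put $v_k(\sigma)=w$. Then (3) holds.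

Let $v=v_0(\emptyset)$.

**What Step 2 gives on its own.** One might hope to be nearly done: choose $\zeta$ with $\zeta_i\in S(\zeta_1,\dots,\zeta_{i-1})$ for all $i$ and hope that $x(\zeta)$ is near $v$. Write $v_i=v_i(\zeta_1,\dots,\zeta_i)$, so $v_n=x(\zeta)$ and $v_0=v$. As $A_{\zeta_1}\subset A_{\zeta_i}$, we have $P_{\zeta_1}P_{\zeta_i}=P_{\zeta_1}$, and for $i\ge2$
$$\|P_{\zeta_1}v_i-P_{\zeta_1}v_{i-1}\|=\|P_{\zeta_1}(P_{\zeta_i}v_i-v_{i-1})\|\le r\varepsilon'.$$
Together with $\|P_{\zeta_1}v_1-v\|\le\varepsilon'$ this yields
$$\|P_{\zeta_1}x(\zeta)-v\|\le nr\varepsilon'=\varepsilon.\tag{4}$$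
So a *projection* of $x(\zeta)$ is near $v$. The remainder $x(\zeta)-P_{\zeta_1}x(\zeta)$ is not controlled at all, and this is where the approach stops. The loss is real already in the simplest Plichko space.

*Example.* Let $X=c_0(\omega_2)$, $\Delta=\{e_\xi:\xi<\omega_2\}$ with the unit vectors $e_\xi$, $r=1$, and $x(\alpha)=\sum_{i=1}^ne_{\alpha_i}$. Interlaced tuples have no common entry, so $\|x(\alpha)-x(\beta)\|=1$ and $\lambda=1$. We may take $A_\xi=\{e_\gamma:\gamma<\xi\}$. Then $P_\xi x(\sigma^\frown\xi)=\sum_{i\le n-1}e_{\sigma_i}$, and continuing, $v_k(\sigma)=\sum_{i\le k}e_{\sigma_i}$ is an exact choice in (3) (with $S(\sigma)=E\cap(\max\sigma,\omega_2)$), and $v=0$. Here $P_{\zeta_1}x(\zeta)=0=v$ exactly, while the remainder is all of $x(\zeta)$, of norm $1$. The bound $r\lambda+\varepsilon=1+\varepsilon$ of Theorem 2 is thus attained up to $\varepsilon$ by this $v$, but (4) does not explain why the remainder should be bounded.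

The example also shows the way out. Choose $\beta$ first, let $B=\{e_{\beta_1},\dots,e_{\beta_n}\}$, and take $\zeta$ interlaced with $\beta$. Then $P_B$ fixes $x(\beta)$ and $v$, and it *kills* the remainder of $x(\zeta)$, since $\zeta$ and $\beta$ have no common entry. So $\|x(\beta)-v\|=\|P_Bx(\beta)-P_Bx(\zeta)\|\le\|x(\beta)-x(\zeta)\|\le\lambda$. In general we look for a good set $B$ with

* $P_B$ fixes both $v$ and $x(\beta)$, and
* $P_B$ cannot tell $v_i(\zeta_1,\dots,\zeta_i)$ from $P_{\zeta_i}v_i(\zeta_1,\dots,\zeta_i)$.

The key is that $B$ can be *countable*, whereas the levels $\beta_i$ can be taken of cofinality $\omega_1$. A countable set $B$ meets $A_{\beta_i}$ in the same set as it meets $A_{\zeta_i}$ once $\zeta_i<\beta_i$ is close enough to $\beta_i$, and then Lemma C(c) says that $P_B$ does not distinguish the two levels. The order of choices is: first $\beta$, then $B$, and only then $\zeta$, squeezed in just below $\beta$.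

## 7. A countable $B$ does not separate $\zeta_i$ from $\beta_i$: end of the proof of Theorem 2

We keep the objects of Steps 1 and 2.

**Step 3: closure points.** The purpose is to find levels $\beta_i$ below which the whole construction can be carried out. Let $G$ be the set of limit ordinals $\lambda'<\omega_2$ such that

* $v_k(\sigma)\in X_{\lambda'}$ for all $k\le n$ and $\sigma\in[\lambda']^k$, and
* $S(\sigma)\cap\lambda'$ is unbounded in $\lambda'$ for all $k<n$ and $\sigma\in[\lambda']^k$.

Consider, for each $k$, the maps $\sigma\mapsto\min\{\theta:v_k(\sigma)\in X_\theta\}$ and, for $k<n$, $(\sigma,\zeta)\mapsto\min(S(\sigma)\setminus(\zeta+1))$; the second minimum exists because stationary sets are unbounded. There are finitely many maps. If $\lambda'$ is a limit ordinal closed under them and $\sigma\in[\lambda']^k$, then $v_k(\sigma)\in X_\theta\subset X_{\lambda'}$ for some $\theta<\lambda'$, and for every $\zeta<\lambda'$ there is an element of $S(\sigma)$ in $(\zeta,\lambda')$. So $\lambda'\in G$. By Lemma A, $G$ contains a club. As $E$ is stationary, $G\cap E$ is unbounded in $\omega_2$.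

**Step 4: choosing $\beta$, then $B$, then $\zeta$.** Let $\eta<\omega_2$. The purpose is to produce the tuple $\beta$ demanded by the theorem, and an auxiliary $\zeta$ interlaced with it.

Choose $\beta_1<\dots<\beta_n$ in $G\cap E$ with $\beta_1>\eta$, and set $\beta_0=0$. The vectors $v$ and $x(\beta)$ lie in the closed span of countably many elements of $\Delta$, so by Lemma C(a) there is a *countable* good set $B$ with $v,x(\beta)\in X_B$.

Fix $i$. Since $A_{\beta_i}=\bigcup_{\xi<\beta_i}A_\xi$, each element of the countable set $B\cap A_{\beta_i}$ lies in some $A_\xi$ with $\xi<\beta_i$. Since $\operatorname{cf}\beta_i=\omega_1$, these $\xi$ are bounded below $\beta_i$. So there is $\rho_i\in[\beta_{i-1},\beta_i)$ with $B\cap A_{\rho_i}=B\cap A_{\beta_i}$.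

Now choose recursively
$$\zeta_i\in S(\zeta_1,\dots,\zeta_{i-1})\cap(\rho_i,\beta_i),\qquad i=1,\dots,n.$$
This is possible: $\zeta_1,\dots,\zeta_{i-1}<\beta_i$ and $\beta_i\in G$, so $S(\zeta_1,\dots,\zeta_{i-1})$ is unbounded in $\beta_i$. From $\beta_{i-1}\le\rho_i<\zeta_i<\beta_i$ we get
$$\zeta_1<\beta_1<\zeta_2<\beta_2<\dots<\zeta_n<\beta_n,$$
so $\zeta,\beta$ are interlaced, and $A_{\rho_i}\subset A_{\zeta_i}\subset A_{\beta_i}$ gives $B\cap A_{\zeta_i}=B\cap A_{\beta_i}$.

**Step 5: telescoping under $P_B$.** The purpose is to show that $P_B$ sends $x(\zeta)$ close to $v$. Write $v_i=v_i(\zeta_1,\dots,\zeta_i)$; thus $v_n=x(\zeta)$ and $v_0=v$. Since $\beta_i\in G$ and $(\zeta_1,\dots,\zeta_i)\in[\beta_i]^i$, we have $v_i\in X_{\beta_i}$, that is, $P_{\beta_i}v_i=v_i$. By Lemma C(c), applied to $A_{\beta_i}$, $A_{\zeta_i}$ and $B$,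
$$P_Bv_i=P_BP_{\beta_i}v_i=P_BP_{\zeta_i}v_i.\tag{5}$$
By (3) with $k=i-1$, $\sigma=(\zeta_1,\dots,\zeta_{i-1})$ and $\xi=\zeta_i\in S(\sigma)$,
$$\|P_Bv_i-P_Bv_{i-1}\|=\|P_B(P_{\zeta_i}v_i-v_{i-1})\|\le r\varepsilon'.$$
Summing over $i=1,\dots,n$ gives $\|P_Bx(\zeta)-P_Bv\|\le nr\varepsilon'=\varepsilon$.

**Step 6: comparison with $x(\beta)$.** Now interlacing is used, once. Since $P_Bv=v$, $P_Bx(\beta)=x(\beta)$ and $\|x(\zeta)-x(\beta)\|\le\lambda$,
$$\|x(\beta)-v\|\le\|P_B(x(\beta)-x(\zeta))\|+\|P_Bx(\zeta)-P_Bv\|\le r\lambda+\varepsilon.$$
The vector $v$ was fixed before $\eta$. This proves Theorem 2, and with it Theorem 1. $\blacksquare$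

Compare with (1). There the path from $\alpha$ to $\beta$ makes $n$ interlaced moves and pays $\lambda$ for each. Here only one move is paid for, with factor $r$; the $n$ other moves happen under $P_B$ and cost $r\varepsilon'$ each. The cardinal $\omega_2$ enters twice: the levels $\beta_i$ have cofinality $\omega_1$, so that countable sets are bounded below them, and the pieces in Step 2 number at most $\omega_1$, so that one of them is stationary.

## 8. The space $\mathcal F(M)$ has a non-commutative skeleton

By Kubiś's theorem, Theorem 1 says that $\mathcal F(M)$ has no commutative $r$-projectional skeleton for any $r$. Only commutativity is at fault: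

**Theorem 3.** The space $\mathcal F(M)$ of Theorem 1 admits a $1$-projectional skeleton.

**Step 1: coordinates on $M$.** We encode a staircase by the places where it steps down. For $f\in M$ and $i\ge1$ the set $\{\gamma:f(\gamma)\ge i\}$ is an initial segment $[0,\alpha_i(f))$ of $\omega_2$, with $\alpha_i(f)\in[0,\omega_2]$. We have $\alpha_1(f)\ge\alpha_2(f)\ge\cdots$, $\alpha_i(f)=0$ for $i>f(0)$, and $f=\sum_i1_{[0,\alpha_i(f))}$. Conversely, every non-increasing, eventually zero sequence in $[0,\omega_2]$ arises in this way from a unique $f\in M$. In these coordinates, for $m\in\mathbb N_0$,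
$$d(f,g)\le m\iff\alpha_{i+m}(f)\le\alpha_i(g)\ \text{ and }\ \alpha_{i+m}(g)\le\alpha_i(f)\ \text{ for all }i\ge1.\tag{6}$$
Indeed $d(f,g)\le m$ means $f\le g+m$ and $g\le f+m$. And $f\le g+m$ holds if and only if $\{f\ge i+m\}\subset\{g\ge i\}$ for all $i\ge1$: the forward direction is clear, and if $f(\gamma)>g(\gamma)+m$, then $i=f(\gamma)-m\ge1$ satisfies $f(\gamma)\ge i+m$ and $g(\gamma)<i$.

**Step 2: retractions of $M$.** We round each coordinate up to a countable set. Let $\Gamma$ be the set of countable $A\subset[0,\omega_2]$ with $0,\omega_2\in A$, ordered by inclusion; it is directed, since unions of two members are members. Let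
$$\rho_A(\xi)=\min\{a\in A:a\ge\xi\},\qquad\xi\in[0,\omega_2].$$
This is monotone, $\rho_A(0)=0$, and $\rho_A$ is the identity on $A$. If $A\subset B$, then $\rho_B\rho_A=\rho_A$, because $\rho_A$ has values in $A\subset B$. Also $\rho_A\rho_B=\rho_A$, because an $a\in A\subset B$ satisfies $a\ge\xi$ if and only if $a\ge\rho_B(\xi)$.

Define $R_A\colon M\to M$ by $\alpha_i(R_Af)=\rho_A(\alpha_i(f))$. The new sequence is non-increasing and eventually zero, so this makes sense. If $d(f,g)=m$, apply the monotone map $\rho_A$ to the inequalities in (6): they persist, so $d(R_Af,R_Ag)\le m$. Thus $R_A$ is $1$-Lipschitz. Moreover $R_A0=0$, and $R_AR_B=R_BR_A=R_A$ for $A\subset B$. The image of $R_A$ is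
$$M_A=\{f\in M:\alpha_i(f)\in A\text{ for all }i\},$$
and $R_A$ is the identity on $M_A$. The set $M_A$ is countable, because its elements correspond to non-increasing, eventually zero sequences in a countable set.

**Step 3: the skeleton.** Let $P_A$ be the operator on $\mathcal F(M)$ induced by $R_A$, so $P_A\delta(f)=\delta(R_Af)$ and $\|P_A\|\le1$. Since $R_AR_A=R_A$, it is a projection. Its range is closed, contains $\delta(M_A)$ and is contained in the closed span of $\delta(M_A)$, so $P_A\mathcal F(M)=\overline{\mathrm{span}}\,\delta(M_A)$. We check the axioms.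

* (i) The range is separable, since $M_A$ is countable.
* (ii) This follows from $R_AR_B=R_BR_A=R_A$ for $A\subset B$, checked on the vectors $\delta(f)$.
* (iii) If $A_1\subset A_2\subset\cdots$ in $\Gamma$, then $A=\bigcup_kA_k\in\Gamma$ is the supremum. Each $f\in M$ has only finitely many distinct $\alpha_i(f)$, so $M_A=\bigcup_kM_{A_k}$, and $P_A\mathcal F(M)=\overline{\bigcup_kP_{A_k}\mathcal F(M)}$.
* (iv) Each $\mu\in\mathcal F(M)$ is a limit of combinations of countably many $\delta(f_j)$. All the ordinals $\alpha_i(f_j)$, together with $0$ and $\omega_2$, form one $A\in\Gamma$, and $\mu\in P_A\mathcal F(M)$. $\blacksquare$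

The failure of commutativity is visible by hand. Let $0<a<b<\omega_2$, $A=\{0,a,\omega_2\}$, $B=\{0,b,\omega_2\}$. For $0<\xi\le a$ we have $\rho_A\rho_B(\xi)=\rho_A(b)=\omega_2$, but $\rho_B\rho_A(\xi)=\rho_B(a)=b$. So $R_AR_B\ne R_BR_A$, and as $\delta$ is injective, $P_AP_B\ne P_BP_A$.

Finally, the density of $\mathcal F(M)$ is $\omega_2$. By Step 1, $|M|=\omega_2$, so $\operatorname{dens}\mathcal F(M)\le\omega_2$. And $\delta(M)$ is a set of $\omega_2$ points at mutual distance at least $1$, so the density is at least $\omega_2$.

## 9. Skeletons in density $\omega_1$ can be made commutative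

**Proposition 4.** A Banach space of density $\le\omega_1$ with a projectional skeleton is Plichko. So among non-Plichko spaces with a projectional skeleton, density $\omega_2$ (that of $\mathcal F(M)$) is the least possible.

*Proof.* Separable spaces are $1$-Plichko by Section 1. Let $\operatorname{dens}X=\omega_1$, let $\{x_\alpha\}_{\alpha<\omega_1}$ be dense in $X$, and let $\{P_s\}_{s\in\Gamma}$ be a projectional skeleton.

**Step 1: a chain in $\Gamma$ that exhausts $X$.** By (ii), $t\le s$ implies $P_sP_t=P_t$, so $P_tX\subset P_sX$. Choose $s_0$ arbitrarily. Given $s_\alpha$, use (iv) to find $t$ with $x_\alpha\in P_tX$, and then directedness to find $s_{\alpha+1}\ge s_\alpha,t$; so $x_\alpha\in P_{s_{\alpha+1}}X$. For limit $\alpha<\omega_1$ choose a strictly increasing sequence $\alpha_k\to\alpha$ and put $s_\alpha=\sup_ks_{\alpha_k}$, which exists by (iii). This element is the supremum of $\{s_\beta:\beta<\alpha\}$, hence by antisymmetry it does not depend on the sequence. Consequently $s_\beta\le s_\alpha$ for $\beta<\alpha$, and by (iii)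
$$P_{s_\alpha}X=\overline{\bigcup_kP_{s_{\alpha_k}}X}\quad\text{for every strictly increasing sequence }\alpha_k\to\alpha.\tag{7}$$
The union $\bigcup_{\alpha<\omega_1}P_{s_\alpha}X$ contains all $x_\alpha$, so it is dense. It is also closed: a convergent sequence in it lies in a single $P_{s_\alpha}X$, which is closed. Hence the union is $X$.

**Step 2: a uniform bound on a closed uncountable set of indices.** Since $\omega_1$ is not a countable union of countable sets, for some $m\in\mathbb N$ the set $T=\{\alpha<\omega_1:\|P_{s_\alpha}\|\le m\}$ is uncountable. We claim that if $\alpha_k\in T$ increase strictly to $\alpha$, then $\alpha\in T$. Let $x\in X$ and $y=P_{s_\alpha}x$. By (ii), $P_{s_{\alpha_k}}x=P_{s_{\alpha_k}}P_{s_\alpha}x=P_{s_{\alpha_k}}y$. Let $y'\in\bigcup_jP_{s_{\alpha_j}}X$. For large $k$ we have $P_{s_{\alpha_k}}y'=y'$, so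
$$\|P_{s_{\alpha_k}}y-y\|\le\|P_{s_{\alpha_k}}(y-y')\|+\|y'-y\|\le(m+1)\|y-y'\|.$$
By (7), $y'$ may be chosen arbitrarily close to $y$. Hence $P_{s_{\alpha_k}}x\to P_{s_\alpha}x$, and so $\|P_{s_\alpha}x\|\le m\|x\|$. As $x$ was arbitrary, $\alpha\in T$.

**Step 3: the commutative skeleton.** The family $\{P_{s_\alpha}\}_{\alpha\in T}$, indexed by the chain $T$, is an $m$-projectional skeleton. Axioms (i) and (ii) are inherited. For (iii), an increasing sequence in $T$ is either eventually constant, or has a strictly increasing subsequence with the same supremum $\alpha$; then $\alpha\in T$ by Step 2, and (7) applies. For (iv), $T$ is uncountable, hence unbounded in $\omega_1$, and the ranges increase to $X$ by Step 1. Any two indices are comparable, so the projections commute by (ii). By Kubiś's theorem $X$ is $m$-Plichko.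

The second sentence of the proposition follows: a non-Plichko space with a projectional skeleton has density at least $\omega_2$, and by Theorems 1 and 3 the space $\mathcal F(M)$ is one of density exactly $\omega_2$. $\blacksquare$

This explains why the example lives over $\omega_2$ and not $\omega_1$. The proof of Theorem 3 works word for word with $\omega_1$ in place of $\omega_2$. So the free space of the non-increasing functions $\omega_1\to\mathbb N_0$, which has density $\omega_1$, has a $1$-projectional skeleton and is Plichko by Proposition 4. These notes do not decide whether there is a metric space of density $\omega_1$ whose free space is not Plichko; by Proposition 4 such a free space would have no projectional skeleton at all.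

## 10. Staircases of height $n$: the exact Plichko constant

**Proposition 5.** Let $N_n$ be the set of non-increasing, eventually zero functions $\omega_2\to\{0,\dots,n\}$ with the sup metric (here $n\ge1$, and the distinguished point is the zero function). Then $\mathcal F(N_n)$ is $r$-Plichko if and only if $r\ge n$.

*Proof that $r\ge n$ suffices.* Distinct points of $N_n$ are at distance between $1$ and $n$, so $\mathcal F(N_n)$ is $n$-Plichko by Lemma B. An $n$-norming subspace is $r$-norming for every $r\ge n$.

*Proof that $r\ge n$ is necessary.* Suppose $\mathcal F(N_n)$ is $r$-Plichko and let $\varepsilon>0$. This time we use the vector $v$ of Theorem 2 itself and not the pair in (2), which would only give $n\le2r$. For $\alpha\in[\omega_2]^n$ the staircase $e_\alpha$ belongs to $N_n$. Apply Theorem 2 to $x(\alpha)=\delta(e_\alpha)$ with $\lambda=1$, and let $v$ be the resulting vector. Pick $v'=\sum_{j\le m}c_j\delta(f_j)$ with $f_j\in N_n$ and $\|v-v'\|\le\varepsilon$. The finitely many $f_j$ are eventually zero, so there is $\eta<\omega_2$ with $f_j(\gamma)=0$ for all $j\le m$ and $\gamma\ge\eta$.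 Take $\beta$ with $\beta_1>\eta$ and $\|\delta(e_\beta)-v\|\le r+\varepsilon$.

Since $\beta_1>\eta$, we have $e_\beta(\eta)=n$, while $f_j(\eta)=0$. All values lie in $\{0,\dots,n\}$, so
$$d(e_\beta,f_j)=n=d(e_\beta,0)\qquad(j\le m).$$
The function $\varphi(p)=n-d(p,e_\beta)$ is $1$-Lipschitz with $\varphi(0)=0$, $\varphi(f_j)=0$ and $\varphi(e_\beta)=n$. Hence
$$n=\langle\varphi,\delta(e_\beta)-v'\rangle\le\|\delta(e_\beta)-v'\|\le r+2\varepsilon.$$
Let $\varepsilon\to0$. $\blacksquare$

## 11. Other free spaces, and embeddings of $C[0,\omega_2]$

For part (b) below, recall two notions. A map $\Phi$ from a Banach space $Y$ to a Banach space $X$ is a **coarse embedding** if there are nondecreasing $\rho,\omega\colon[0,\infty)\to[0,\infty)$ with $\rho(t)\to\infty$ as $t\to\infty$ and $\rho(\|f-g\|)\le\|\Phi f-\Phi g\|\le\omega(\|f-g\|)$ for all $f,g\in Y$. For example, any linear isomorphism onto a subspace is one, with $\rho$ and $\omega$ linear. A **uniform embedding** of a set is an injective uniformly continuous map whose inverse, defined on the image, is uniformly continuous; on the unit ball,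 the restriction of such an isomorphism is again an example.

**Corollary 6.** (a) If a metric space $M'$ admits maps $x_n\colon[\omega_2]^n\to M'$ (for infinitely many $n$) and numbers $\lambda_n,c_n>0$ with $\sup_nc_n/\lambda_n=\infty$, such that $d(x_n(\alpha),x_n(\beta))\le\lambda_n$ for interlaced $\alpha,\beta$ and $d(x_n(\alpha),x_n(\beta))\ge c_n$ if $\alpha_n<\beta_1$, then $\mathcal F(M')$ is not Plichko. This covers $M'=C[0,\omega_2]$, $\ell_\infty(\omega_2)$, and every space containing a bi-Lipschitz copy of $M$.

(b) $C[0,\omega_2]$ does not coarsely embed into any Plichko space, and its unit ball does not uniformly embed into any Plichko space.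

*Proof of (a).* If $\mathcal F(M')$ were $r$-Plichko, then (2) applied to $\delta\circ x_n$ with $\lambda=\lambda_n$ would give $c_n\le2r\lambda_n+2\varepsilon$ for all $\varepsilon>0$, so $c_n/\lambda_n\le2r$ for all relevant $n$, a contradiction.

For $C[0,\omega_2]$ let $x_n(\alpha)=\sum_{i=1}^n1_{[0,\alpha_i]}$; the sets $[0,\alpha_i]$ are clopen in $[0,\omega_2]$, so this is a continuous function, with value $|\{i:\alpha_i\ge\gamma\}|$ at $\gamma$. For interlaced tuples, $\alpha_i\ge\gamma$ implies $\beta_i\ge\gamma$, and $\beta_i\ge\gamma$ implies $\alpha_{i+1}\ge\gamma$ for $i<n$, so the two values differ by at most $1$. If $\alpha_n<\beta_1$, then at $\gamma=\beta_1$ the values are $0$ and $n$. So $\lambda_n=1$ and $c_n=n$ work.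

If $\phi\colon M\to M'$ satisfies $a\,d(f,g)\le d(\phi f,\phi g)\le b\,d(f,g)$ with $a,b>0$, take $x_n(\alpha)=\phi(e_\alpha)$, $\lambda_n=b$, $c_n=an$. The space $\ell_\infty(\omega_2)$ contains $M$ isometrically, since elements of $M$ are bounded functions on $\omega_2$ and $d$ is the sup distance.

*Proof of (b).* Let $X$ be $r$-Plichko and keep the maps $x_n$ into $C[0,\omega_2]$ from (a).

Let $\Phi\colon C[0,\omega_2]\to X$ be a coarse embedding with $\rho,\omega$ as above. Put $\lambda=\omega(1)+1>0$. For interlaced tuples $\|x_n(\alpha)-x_n(\beta)\|\le1$, so $\|\Phi x_n(\alpha)-\Phi x_n(\beta)\|\le\omega(1)\le\lambda$. For $\alpha_n<\beta_1$ we have $\|x_n(\alpha)-x_n(\beta)\|\ge n$, so $\|\Phi x_n(\alpha)-\Phi x_n(\beta)\|\ge\rho(n)$. Now (2) gives $\rho(n)\le2r\lambda+2\varepsilon$ for all $n$ and $\varepsilon$, so $\rho$ is bounded, a contradiction.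

Let $\Phi$ be a uniform embedding of the unit ball into $X$. Put $\omega(t)=\sup\{\|\Phi f-\Phi g\|:\|f-g\|\le t\}$; uniform continuity gives $\omega(t)\to0$ as $t\to0$. Uniform continuity of the inverse gives $c>0$ such that $\|f-g\|\ge1$ implies $\|\Phi f-\Phi g\|\ge c$. The functions $\frac1nx_n(\alpha)$ lie in the unit ball. For interlaced tuples they are at distance at most $\frac1n$, and for $\alpha_n<\beta_1$ at distance at least $1$. For $n$ so large that $\omega(1/n)$ is finite, apply (2) to $\alpha\mapsto\Phi(\frac1nx_n(\alpha))$ with $\lambda=\omega(1/n)+\frac1n>0$. It gives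
$$c\le2r\big(\omega(\tfrac1n)+\tfrac1n\big)+2\varepsilon\qquad\text{for all }\varepsilon>0\text{ and all large }n,$$
and the right-hand side can be made arbitrarily small, a contradiction. $\blacksquare$
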